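# A countable group with mixing second bounded cohomology but none in $\ell^2$

## 1. Mixing coefficients against $\ell^2$ coefficients

**Theorem A.** There is a countable group $\Gamma$ with a mixing unitary representation $\pi$ such that $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\neq 0$ but $\mathrm H^2_{\mathrm b}(\Gamma,\ell^2(\Gamma))=0$.

Let us unpack this. Groups are discrete, and unitary representations live on complex Hilbert spaces. For a unitary representation $V$ of $\Gamma$, $\mathrm H^n_{\mathrm b}(\Gamma,V)$ is the cohomology of the complex of bounded $\Gamma$-equivariant maps $\Gamma^{n+1}\to V$ with the homogeneous coboundary. In degree $2$, a cocycle is a bounded equivariant $\tau:\Gamma^3\to V$ with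
$$\tau(h,k,l)-\tau(g,k,l)+\tau(g,h,l)-\tau(g,h,k)=0,$$
and it represents $0$ exactly when there is a *bounded* equivariant $u:\Gamma^2\to V$ with $\tau=du$, where $du(g,h,k)=u(h,k)-u(g,k)+u(g,h)$.

A representation is **mixing** if every coefficient $\gamma\mapsto\langle\gamma v,w\rangle$ tends to $0$ at infinity on $\Gamma$. The regular representation on $\ell^2(\Gamma)$ is mixing for infinite $\Gamma$; the trivial representation of an infinite group on $\mathbf C$ is not. We shall use mixing mostly through one consequence: in a mixing representation,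
$$\text{an element } z \text{ of infinite order fixes no vector } v\ne0, \tag{1}$$
because a fixed $v$ has $\|v\|^2=\langle z^nv,v\rangle\to0$. We say that a representation has property **(NI)** if infinite-order elements fix no nonzero vector in it. Mixing representations, and their restrictions to subgroups, have (NI).

Monod and Shalom ("Orbit equivalence rigidity and bounded cohomology", arXiv:math/0703165, 2007) define $\mathcal C$ as the class of countable groups with $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\neq0$ for some mixing $\pi$, and $\mathcal C_{\mathrm{reg}}\subseteq\mathcal C$ as the subclass for which $\pi=\ell^2(\Gamma)$ works. They ask whether the inclusion is strict. Theorem A says that it is.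

Two cases by hand. If $\Gamma$ is finite, $u(g,h)=|\Gamma|^{-1}\sum_{k\in\Gamma}\tau(k,g,h)$ is equivariant, and the cocycle identity for $(k,g,h,l)$, averaged over $k$, reads $du=\tau$; so $\Gamma\notin\mathcal C$. If $\Gamma=\langle z\rangle\cong\mathbf Z$, let $u(g,h)$ be the weak limit, along an ultrafilter on $\mathbf N$, of $\frac1n\sum_{j<n}\tau(z^j,g,h)$. Again $du=\tau$ and $\|u\|\le\|\tau\|$. Moreover $z\,u(z^{-1}g,z^{-1}h)=\lim\frac1n\sum_{j<n}\tau(z^{j+1},g,h)=u(g,h)$. So $u$ is equivariant and $\mathrm H^2_{\mathrm b}(\mathbf Z,V)=0$ for all $V$. Averaging over an infinite cyclic group will return as Lemma 4.3.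

Theorem A will follow from a more flexible statement. Let $F=\langle a,b\rangle$ be free of rank $2$ and $S_F=\{a^{\pm1},b^{\pm1}\}$. For $F\le\Gamma$, the induced representation is $\mathrm{Ind}_F^\Gamma H_0=\bigoplus_{gF\in\Gamma/F}gH_0$, with $H_0$ sitting inside as the summand of the trivial coset.

**Theorem B.** Let $(\pi_0,H_0)$ be a mixing unitary representation of $F$ and $0\ne v\in H_0$. There is a countable group $\Gamma\supset F$ such that, with $\pi=\mathrm{Ind}_F^\Gamma\pi_0$ (which is mixing):

(a) $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\ne0$;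

(b) if $V$ is a mixing unitary representation of $\Gamma$ such that the only $w\in V$ with $\xi w=0$ for all $\xi\in\mathbf Z[F]$ satisfying $\xi v=0$ is $w=0$, then $\mathrm H^2_{\mathrm b}(\Gamma,V)=0$.

In words: every integral relation satisfied by $v$ is inherited by mixing-valued classes of $\Gamma$, and a representation in which these relations have no nonzero common solution carries no class. Two further results, Theorems C and D, are stated and proved in Section 10.

## 2. An eigenvector above the spectral radius

To get Theorem A from Theorem B we need a vector $v$ in a mixing representation of $F$ satisfying an integral equation that has no nonzero solution in $\ell^2$. We use $\sum_{s\in S_F}sv=Nv$ with $N$ larger than the norm of $\sum_s s$ on $\ell^2(F)$.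

Let $q=3$, so the Cayley tree of $F$ is $(q+1)$-regular. Put $d(x,y)=|x^{-1}y|$ and $(Af)(x)=\sum_{s\in S_F}f(xs)$.

**Lemma 2.1.** $\|A\|_{\ell^2(F)\to\ell^2(F)}\le2\sqrt3$. If $F\le\Gamma$, the operator $\sum_{s\in S_F}s$ on $\ell^2(\Gamma)$ has norm at most $2\sqrt3$.

*Proof.* Let $h(x)=q^{-|x|/2}$. For $|x|=r\ge1$, $x$ has $q$ neighbors of length $r+1$ and one of length $r-1$, so $(Ah)(x)=q\cdot q^{-(r+1)/2}+q^{-(r-1)/2}=2\sqrt q\,h(x)$. At $x=1$, $(Ah)(1)=(q+1)q^{-1/2}\le2\sqrt q$. Summing over ordered pairs of neighbors,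
$$|\langle Af,f\rangle|\le\sum_{x\sim y}|f(x)||f(y)|\le\tfrac12\sum_{x\sim y}\Big(|f(x)|^2\tfrac{h(y)}{h(x)}+|f(y)|^2\tfrac{h(x)}{h(y)}\Big)=\sum_x|f(x)|^2\tfrac{(Ah)(x)}{h(x)}\le2\sqrt q\,\|f\|^2 .$$
As $A$ is self-adjoint, $\|A\|\le2\sqrt q$. The map $x\mapsto x^{-1}$ of $F$ conjugates $A$ to $\sum_ss$ acting by left translation on $\ell^2(F)$, and $\ell^2(\Gamma)=\bigoplus\ell^2(Fg)$ over the cosets $Fg$ is, as a representation of $F$, a multiple of $\ell^2(F)$. $\square$

(Kesten's theorem says that the norm equals $2\sqrt3$; we need only the upper bound.)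

**Lemma 2.2.** Let $N$ be rational with $2\sqrt3<N<4$, for instance $N=7/2$. There is a mixing unitary representation $(\pi_0,H_0)$ of $F$ and $v\ne0$ in $H_0$ with $\sum_{s\in S_F}\pi_0(s)v=Nv$.

*Proof.* The plan: find a positive definite function on $F$ that vanishes at infinity and is killed by $N-A$. The function $\alpha^{|g|}$ is nearly killed; we correct it by an $\ell^2$ function and must show that positivity survives.

**Step 1: the number $\alpha$.** Let $\alpha$ be the larger root of $q\alpha^2-N\alpha+1=0$. The discriminant $N^2-4q$ is positive; the polynomial is positive at $0$ and at $1$ (as $q+1-N>0$), and its vertex $N/2q$ is in $(0,1)$; so both roots lie in $(0,1)$. They are distinct with product $1/q$, so $q\alpha^2>1$. For $N=7/2$ one finds $\alpha=2/3$.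

**Step 2: $K(x,y)=\alpha^{d(x,y)}$ is positive definite** (Haagerup). Let $\beta_x\in\ell^2(\text{edges})$ be the indicator function of the edges on the path from $1$ to $x$. Then $\|\beta_x-\beta_y\|^2=d(x,y)$. Write $\alpha=e^{-t}$, $t>0$. As in Schoenberg's theorem,
$$e^{-t\|\beta_x-\beta_y\|^2}=e^{-t\|\beta_x\|^2}\Big(\sum_{n\ge0}\tfrac{(2t)^n}{n!}\langle\beta_x,\beta_y\rangle^n\Big)e^{-t\|\beta_y\|^2},$$
and entrywise powers of a positive semidefinite matrix are positive semidefinite.

**Step 3: $K$ inverts $N-A$ up to a scalar.** Apply $N-A$ in one variable. At distance $r\ge1$ we get $N\alpha^r-q\alpha^{r+1}-\alpha^{r-1}=\alpha^{r-1}(N\alpha-q\alpha^2-1)=0$. On the diagonal we get $k_0:=N-(q+1)\alpha$, and $N=q\alpha+1/\alpha$ gives $k_0=1/\alpha-\alpha>0$. So $(N-A)K=K(N-A)=k_0\,\mathrm{Id}$ as kernels.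

**Step 4: subtracting the $\ell^2$ inverse keeps positivity.** By Lemma 2.1, $N-A$ is positive and invertible on $\ell^2(F)$; let $B=(N-A)^{-1}$. For finitely supported $f$ and $g\ne0$ put $u=(N-A)g$, so $Ku=k_0g$, $\langle f,Ku\rangle=k_0\langle f,g\rangle$ and $\langle u,Ku\rangle=k_0\langle g,(N-A)g\rangle$. Cauchy–Schwarz for the form $K$ gives
$$\langle f,Kf\rangle\ \ge\ k_0\,\frac{|\langle f,g\rangle|^2}{\langle g,(N-A)g\rangle}.$$
The supremum of the right side over all $0\neq g\in\ell^2(F)$ is $k_0\langle f,Bf\rangle$ (for $f\ne0$ it is attained at $g=Bf$), and finitely supported $g$ suffice by density. So $\psi=K-k_0B$ is a real positive definite kernel. It is left-invariant, and $\psi(N-A)=0$ as kernels.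

**Step 5: the representation.** Put $\varphi(g)=\psi(1,g)=\alpha^{|g|}-k_0R(g)$, where $R(g)=\langle\delta_1,B\delta_g\rangle$ is in $\ell^2(F)$. Hence $\varphi$ tends to $0$ at infinity. It is nonzero, because $\sum_g\alpha^{2|g|}=1+\sum_{r\ge1}4\cdot3^{r-1}\alpha^{2r}=\infty$ by $q\alpha^2>1$, so $\alpha^{|\cdot|}\notin\ell^2(F)$. Let $(\pi_0,H_0,v)$ be the GNS representation: $v$ is cyclic and $\langle\pi_0(y)v,\pi_0(x)v\rangle=\psi(x,y)=\varphi(x^{-1}y)$. Since $\varphi\ne0$, $v\neq0$. The coefficients between vectors of the total set $\pi_0(F)v$ are $\gamma\mapsto\varphi(x^{-1}\gamma y)$, which vanish at infinity, so $\pi_0$ is mixing. Finally $\|\sum_s\pi_0(s)v-Nv\|^2=\langle\chi,\psi\chi\rangle$ with $\chi=\sum_s\delta_s-N\delta_1=(A-N)\delta_1$, and $\psi\chi=0$. $\square$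

**Theorem B implies Theorem A.** Apply Theorem B to this $v$. Write $N=n_1/n_2$ with integers $n_1,n_2>0$. The element $\xi=n_1-n_2\sum_ss\in\mathbf Z[F]$ kills $v$. If $w\in\ell^2(\Gamma)$ and $\xi w=0$, then $\sum_ssw=Nw$ with $N>2\sqrt3$, so $w=0$ by Lemma 2.1. As $\Gamma\supset F$ is infinite, $\ell^2(\Gamma)$ is mixing, and (b) gives $\mathrm H^2_{\mathrm b}(\Gamma,\ell^2(\Gamma))=0$, while (a) gives $\mathrm H^2_{\mathrm b}(\Gamma,\pi)\ne0$ with $\pi$ mixing. $\blacksquare$

The rest of the lecture proves Theorem B.

## 3. Cocycles on a $\Gamma$-set, and the tripod cocycle of a tree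

**Chains.** For a set $P$, $C_k(P)$ denotes the oriented (alternating) integral $k$-chains of the full simplex on $P$, degenerate simplices being $0$; this complex is acyclic in degrees $\ge1$. $Z_1(P)$ is the group of $1$-cycles, $[x,y]$ is an oriented edge, and $\partial(x,y,z)=[x,y]+[y,z]+[z,x]$.

**Definition.** A **cocycle** $\theta:P^3\to V$ is always alternating (in particular zero on triples with a repetition) and satisfies
$$\theta(y,z,t)-\theta(x,z,t)+\theta(x,y,t)-\theta(x,y,z)=0. \tag{2}$$

By acyclicity and (2), $\theta$ induces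
$$\hat\theta:Z_1(P)\to V,\qquad \hat\theta(\partial b)=\theta(b). \tag{3}$$
For the closed path $x,y,z,t$ this is $\theta(x,y,z)+\theta(x,z,t)$; a closed path with $k\ge3$ edges is a sum of $k-2$ triangle boundaries, so $\|\hat\theta\|\le(k-2)\|\theta\|$ on it, where $\|\theta\|$ is the sup norm. For alternating $\eta:P^2\to V$ put $d\eta(x,y,z)=\eta(x,y)+\eta(y,z)+\eta(z,x)$; then $\widehat{d\eta}(\zeta)=\eta(\zeta)$, $\eta$ being extended linearly to chains.

**Definition.** If $\Gamma$ acts on $P$, points $x\ne y$ are **adjacent** if some infinite-order element of $\Gamma$ fixes both. $Z_1(\mathcal A)\subset Z_1(P)$ is the $\Gamma$-invariant group of cycles supported on adjacent edges.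

For example, if $\mathbf Z$ acts trivially on $P$, all pairs are adjacent; if $\Gamma$ acts freely, none are and $Z_1(\mathcal A)=0$.

Let $V$ have (NI) and let $\theta,\eta$ be equivariant. If $z$ fixes $x,y,z'$, then $z\theta(x,y,z')=\theta(x,y,z')$, so this vector vanishes if $z$ has infinite order. Thus
$$\begin{aligned}&\theta(x,y,z)=0\ \text{ if an infinite-order element fixes } x,y,z;\qquad \eta(x,y)=0\ \text{ if } x,y \text{ are adjacent};\\ &\hat\theta(\zeta)=0\ \text{ if the vertices of } \zeta \text{ lie in a set } Y\text{ fixed pointwise by an infinite-order element}\end{aligned}\tag{4}$$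
(for the last claim write $\zeta$ as the boundary of a cone with apex in $Y$).

**The tripod cocycle.** $F$ is the fundamental group of the theta graph (two vertices, three edges between them). It acts freely and without inversions on the universal cover, a trivalent tree $\mathcal Y$. Let $P_0$ be the set of edges of $\mathcal Y$; its three $F$-orbits correspond to the edges of the theta graph. Fix a vertex $w_0$ and a cyclic order of its three edges, and transport it to the orbit $Fw_0$ (stabilizers are trivial). For $w\in Fw_0$ and $x\in P_0$ let $d_w(x)$ be the edge at $w$ that is $x$ or leads towards $x$. Let $c_w(x,y,z)=\pm1$ if $d_w(x),d_w(y),d_w(z)$ are distinct and in positive/negative cyclic order, and $0$ otherwise. This is the pull-back of an alternating function on a $3$-element set. Such a function is a cocycle: its coboundary is alternating in four arguments from a $3$-element set, hence $0$.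

For given $x,y,z$ at most one $w$ contributes. Indeed, let $d_w$ take distinct values at $x,y,z$ and let $w'\ne w$. At least two of the three edges are reached from $w$ in directions other than that of $w'$, so from $w'$ both are reached through $w$ and have the same $d_{w'}$. Given $(\pi_0,H_0)$ and $v$, put
$$\omega_0=\sum_{\gamma\in F}c_{\gamma w_0}\,\pi_0(\gamma)v .$$
As $c_{g w}(gx,gy,gz)=c_w(x,y,z)$, this is an equivariant cocycle with values in $\{0\}\cup\{\pm\gamma v\}$, $\|\omega_0\|=\|v\|$, and $\omega_0(x,y,z)=v$ for the three edges at $w_0$ in positive order.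

**Why $F$ itself does not do.** The first thing to try is $\Gamma=F$ with $\omega_0$ built on the $v$ of Lemma 2.2. Let $\Delta=\partial(x,y,z)$ with $x,y,z$ the edges at $w_0$ in positive order, and $\zeta=n_2\sum_{s}s\Delta-n_1\Delta$. Then $\hat\omega_0(\zeta)=n_2\sum_ssv-n_1v=0$. We would like every $\ell^2(F)$-valued cocycle $\theta$ on $P_0$ to satisfy $\hat\theta(\zeta)=0$ too, for then $w=\hat\theta(\Delta)$ solves $\sum_ssw=Nw$ and vanishes. But the same tripod formula with $\delta_1\in\ell^2(F)$ in place of $v$ gives a bounded equivariant cocycle $\theta$ with $\hat\theta(\zeta)=n_2\sum_s\delta_s-n_1\delta_1\neq0$. The relation is not inherited. And $F$ acts freely on $P_0$, so (4) gives no vanishing at all. (This does not compute $\mathrm H^2_{\mathrm b}(F,\ell^2(F))$; it shows that the argument stops here.)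

**The way past this.** By (4), infinite-order elements with fixed points make *all* (NI)-valued cocycles vanish somewhere, whatever $V$ is. So we enlarge $F$ step by step, adding infinite-order elements placed so that (4) implies $\hat\theta(\zeta)=0$ for every $\theta$, for each $\zeta$ with $\hat\omega(\zeta)=0$ in turn, while $\omega_0$ is extended along, with almost no loss in norm. In the union all relations of $\omega$ are inherited. We need three tools: a translation between classes of $\Gamma$ and cocycles on a $\Gamma$-set (Section 4), a way to add an element to the group (Sections 5 and 6), and a way to force a relation (Sections 7 and 8).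

## 4. From classes to cocycles on a set, and back

**Fixed points.** A group acting by affine isometries on an affine Hilbert space with a bounded orbit has a fixed point in the closed convex hull of that orbit (the circumcenter of the orbit).

For $f:\Gamma\to V$ put $(df)(g,h)=f(h)-f(g)$ and $(\gamma f)(g)=\gamma f(\gamma^{-1}g)$, and similarly for functions of two variables. Let $w:\Gamma^2\to V$ be bounded with $dw=0$. Then $\{f:df=w\}$ is an affine space over $V$ (the constants), and it contains $f_0=w(1,\cdot)$, by $dw(1,h,k)=0$; also $\|f_0\|\le\|w\|$. A subgroup of $\Gamma$ fixing $w$ acts on this space by affine isometries, and the orbit of $f_0$ stays in the sup-norm ball of radius $\|w\|$, which is closed and convex. So *there is a fixed $f$ with $df=w$ and $\|f\|\le\|w\|$*. The same holds for an action twisted by a character with values in $\{\pm1\}$.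

**Equivariant choices.** Below, objects attached to points of a $\Gamma$-set (or to pairs) are chosen for one representative of each orbit, invariant under its stabilizer, and transported by $\Gamma$. Invariance makes this well defined.

The first lemma shows that a cocycle on $P$ whose class dies is already a coboundary on $P$.

**Lemma 4.1.** Let $P$ be a $\Gamma$-set, $x_0\in P$, and $\omega:P^3\to H$ a bounded equivariant cocycle. If $(g_0,g_1,g_2)\mapsto\omega(g_0x_0,g_1x_0,g_2x_0)$ is zero in $\mathrm H^2_{\mathrm b}(\Gamma,H)$, then $\omega=d\eta$ with $\eta$ bounded, alternating, equivariant.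

*Proof.* Let the pulled-back cocycle be $d\eta_0$ with $\eta_0:\Gamma^2\to H$ bounded equivariant. For $x\in P$ put $w_x(g,h)=\omega(x,gx_0,hx_0)-\eta_0(g,h)$. By (2) for $x,gx_0,hx_0,kx_0$ we get $dw_x=0$, and $\gamma w_x=w_{\gamma x}$. Choose, equivariantly in $x$, uniformly bounded $\Gamma_x$-fixed $u_x$ with $du_x=w_x$. By (2),
$$d(u_x-u_y)(g,h)=\omega(x,gx_0,hx_0)-\omega(y,gx_0,hx_0)=\omega(x,y,hx_0)-\omega(x,y,gx_0),$$
so $\eta(x,y):=\omega(x,y,gx_0)-u_x(g)+u_y(g)$ does not depend on $g$. It is bounded and alternating, and equivariant because $u_{\gamma x}(g)=\gamma u_x(\gamma^{-1}g)$. With $p=gx_0$ the $u$-terms cancel in $d\eta(x,y,z)=\omega(x,y,p)+\omega(y,z,p)+\omega(z,x,p)=\omega(x,y,z)$. $\square$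

The second lemma goes the other way: it attaches to a class a cocycle on $P$ that detects it, provided the class dies, with uniform bounds, on point stabilizers.

**Lemma 4.2.** Let $\tau:\Gamma^3\to V$ be a bounded equivariant cocycle for the homogeneous coboundary (not necessarily alternating), $P$ a nonempty $\Gamma$-set, and suppose that for each $x\in P$ there is a $\Gamma_x$-equivariant $u_x:\Gamma^2\to V$ with $du_x=\tau$ and $\|u_x\|\le C$, $C$ independent of $x$. Then there is a bounded equivariant cocycle $\theta:P^3\to V$ such that: if $\theta=d\eta$ with $\eta$ bounded, alternating, equivariant, then $\tau$ is zero in $\mathrm H^2_{\mathrm b}(\Gamma,V)$.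

*Proof.* Choose the $u_x$ equivariantly, $u_{\gamma x}=\gamma u_x$. Since $d(u_x-u_y)=0$, we may choose $f_{xy}$ with
$$df_{xy}=u_x-u_y,\quad\|f_{xy}\|\le2C,\quad f_{yx}=-f_{xy},\quad f_{xx}=0,\quad\gamma f_{xy}=f_{\gamma x,\gamma y}.$$
For a representative of each orbit of $2$-subsets $\{x,y\}$, take a fixed point of the setwise stabilizer of $\{x,y\}$ on $\{f:df=u_x-u_y\}$, where elements exchanging $x$ and $y$ act by $f\mapsto-\gamma f$; they preserve this space since $-\gamma(u_x-u_y)=u_x-u_y$. Now $\theta(x,y,z)=f_{xy}+f_{yz}+f_{zx}$ is a function on $\Gamma$ with $d=0$, so it is constant, i.e. an element of $V$. It is alternating, equivariant, bounded by $6C$, and satisfies (2).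

Suppose $\theta=d\eta$. Put $f'_{xy}=f_{xy}-\eta(x,y)$. Then $f'_{xy}+f'_{yz}=f'_{xz}$, $df'_{xy}=u_x-u_y$ and $\gamma f'_{xy}=f'_{\gamma x,\gamma y}$. Fix $x_0\in P$ and set
$$U(g,h)=u_x(g,h)-\big[f'_{x,hx_0}(h)-f'_{x,gx_0}(g)\big].$$
This does not depend on $x$: passing from $x$ to $y$ replaces $u_x$ by $u_x-df'_{xy}$ and, since $f'_{y,z}=f'_{x,z}-f'_{x,y}$, the bracket by the bracket minus $df'_{xy}(g,h)$. As $\gamma$ maps the expression for $x$ to that for $\gamma x$, $U$ is equivariant. It is bounded, and $dU=du_x=\tau$, the bracket being $d$ of $g\mapsto f'_{x,gx_0}(g)$. $\square$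

The third lemma provides the $u_x$: it is the averaging that settled $\Gamma=\mathbf Z$.

**Lemma 4.3.** Let $V$ be mixing, $\tau:\Gamma^3\to V$ a bounded equivariant cocycle, $L\le\Gamma$, and $z\in\Gamma$ of infinite order commuting with $L$. There is an $L$-equivariant $\tilde u$ with $d\tilde u=\tau$ and $\|\tilde u\|\le4\|\tau\|$. The same holds with $L$ replaced by a countable subgroup all of whose finitely generated subgroups commute with some infinite-order element of $\Gamma$.

*Proof.* **Step 1: a $z$-invariant primitive.** Let $u(g,h)=\lim\frac1n\sum_{j<n}\tau(z^j,g,h)$ (weak limit along an ultrafilter). As in Section 1, $du=\tau$, $\|u\|\le\|\tau\|$, $zu=u$.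

**Step 2: the defect of $L$-invariance.** For $\ell\in L$, $\ell u$ is $z$-invariant and $d(\ell u-u)=\tau-\tau=0$. So there is a bounded $z$-invariant $f_\ell$ with $df_\ell=\ell u-u$, and it is unique because $V^z=0$. By uniqueness $f_{\ell\ell'}=f_\ell+\ell f_{\ell'}$. Since $f_\ell(z^jg)=z^jf_\ell(g)$,
$$\|z^jf_\ell(g)-f_\ell(g)\|=\|df_\ell(g,z^jg)\|\le2\|\tau\|.$$
Squaring and letting $j\to\infty$, mixing gives $2\|f_\ell(g)\|^2\le4\|\tau\|^2$, so $\|f_\ell\|\le\sqrt2\,\|\tau\|$.

**Step 3: correcting $u$.** Choose a transversal $\Gamma=\bigsqcup_tLt$ and put $F_0(\ell t)=f_\ell(\ell t)$. Then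
$$(\ell F_0)(\ell't)=(\ell f_{\ell^{-1}\ell'})(\ell't)=(f_{\ell'}-f_\ell)(\ell't),$$
i.e. $F_0-\ell F_0=f_\ell$. So $\tilde u=u+dF_0$ satisfies $\ell\tilde u=u+df_\ell+dF_0-df_\ell=\tilde u$, and $\|\tilde u\|\le(1+2\sqrt2)\|\tau\|\le4\|\tau\|$.

**Step 4: countable subgroups.** Exhaust the subgroup by finitely generated subgroups $L_n$ and take a pointwise weak limit of the corresponding $\tilde u_n$ along an ultrafilter; $d\tilde u=\tau$, the norm bound, and equivariance under each $L_m$ pass to the limit. $\square$

## 5. Systems, and gluing along a tree of copies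

**Definition.** A **system** $(\Gamma,P,H,\omega)$ consists of a countable group, a countable $\Gamma$-set, a unitary representation $H$ of $\Gamma$ and a bounded equivariant cocycle $\omega:P^3\to H$. An **extension** $(\Gamma',P',H',\omega')$ of it satisfies $\Gamma\le\Gamma'$, $P\subset P'$ equivariantly, $H'=\mathrm{Ind}_\Gamma^{\Gamma'}H\supset H$ and $\omega'|_{P^3}=\omega$.

An extension of an extension is an extension. In all constructions below the values of $\omega'$ lie in the $\mathbf Z[\frac12]$-module generated by the $\Gamma'$-translates of values of $\omega$. The first system is $(F,P_0,H_0,\omega_0)$ from Section 3.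

**Definition.** $\Sigma\subset P$ is **flat** if $\omega|_{\Sigma^3}=0$.

Sets of at most two points are flat. In the tripod system, the edges of a geodesic line form a flat set, since $d_w$ takes at most two values on them. Flat subsets of $P$ remain flat in extensions.

**New points.** Extend $\omega$ trilinearly to finitely supported signed measures on $P$. On probability measures it is again an alternating function satisfying (2), bounded by $\|\omega\|$. Given subgroups $A_i\le\Gamma$ and $A_i$-invariant finitely supported probability measures $\mu_i$ with dyadic weights, let $P'=P\sqcup\bigsqcup_i\Gamma/A_i$, let $\kappa:P'\to\mathrm{Prob}(P)$ be the equivariant map with $\kappa(p)=\delta_p$ on $P$ and $\kappa(A_i)=\mu_i$ on base points, and $\omega'=\kappa^*\omega$. This is an extension with the same $\Gamma,H$ and $\|\omega'\|\le\|\omega\|$. A new point is **free** if $A_i=1$. For instance, $\kappa(n)=\frac12(\delta_q+\delta_r)$ gives a free midpoint $n$ of $q,r$, with $\omega'(n,q,x)=\frac12\omega(r,q,\kappa x)$: half the size one would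 expect. One may also replace $\kappa^*\omega$ by $\kappa^*\omega+d\xi$ with $\xi$ bounded, alternating, equivariant and zero on $P^2$.

**A new group element.** Let $L\le\Gamma$ and $m\in S\subset P$, with $S$ fixed pointwise by $L$. We add an element $c$ of infinite order that commutes with $L$ and fixes $S$ pointwise. Let $C=\langle c\rangle\cong\mathbf Z$ and $\Gamma'=\Gamma*_L(L\times C)$, with Bass–Serre tree $\mathbb T$: it has **$\Gamma$-vertices** $g\Gamma$, **$C$-vertices** $g(L\times C)$, and for each $gL$ an edge from $g\Gamma$ to $g(L\times C)$. Letters $v,v',v_i$ denote $\Gamma$-vertices, $u,u',\hat u,\dots$ denote $C$-vertices, and $v_0=\Gamma$.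

Let $P_v,H_v$ be the fibers over $v$ of $\Gamma'\times_\Gamma P$ and $\Gamma'\times_\Gamma H$, so $H'=\bigoplus_vH_v$; let $\omega_v:P_v^3\to H_v$ be the translated cocycle. Let $S_u$ be the fiber over $u$ of $\Gamma'\times_{L\times C}S$ (trivial action of $L\times C$ on $S$), and $m_u\in S_u$ the translate of $m$. An edge $gL$ from $v$ to $u$ gives an injection $S_u\to P_v$, $[g,s]\mapsto[g,s]$; it is well defined because $L$ fixes $S$. Let $P'$ be the colimit of this tree of sets.

*The copies embed.* Consider the graph on $\bigsqcup P_v\sqcup\bigsqcup S_u$ joining each $s\in S_u$ to its images; its components are the elements of $P'$. It maps to $\mathbb T$ locally injectively: $s\in S_u$ has one neighbor for each edge at $u$, and $x\in P_v$ has at most one neighbor for each edge at $v$. A locally injective map from a connected graph to a tree is an isomorphism onto a subtree. Hence all $P_v$ and $S_u$ inject into $P'$, and for $x\in P'$ the set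
$$\mathbb T_x=\{v:x\in P_v\}\cup\{u:x\in S_u\}$$
is the vertex set of a nonempty subtree. It contains a $\Gamma$-vertex. If $u$ is adjacent to $v$ we regard $S_u\subset P_v$. The group $\Gamma'$ acts on $P'$, $P=P_{v_0}$, and $c$ fixes $S$ pointwise since $c[1,s]=[c,s]=[1,s]$ in $S_{L\times C}$. The $C$-vertices adjacent to $v_0$ are the $u=\gamma(L\times C)$, $\gamma\in\Gamma$, and then $S_u=\gamma S$, $m_u=\gamma m$.

*Projections.* Define $\mathrm{pr}_v:P'\to P_v$ by $\mathrm{pr}_v(x)=x$ if $v\in\mathbb T_x$; otherwise $\mathrm{pr}_v(x)=m_u$, where $u$ is the first vertex after $v$ on the path from $v$ to $\mathbb T_x$. Then $\mathrm{pr}_{gv}(gx)=g\,\mathrm{pr}_v(x)$. The candidate cocycle is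
$$\omega'(x,y,z)=\sum_vN_v,\qquad N_v=\omega_v(\mathrm{pr}_vx,\mathrm{pr}_vy,\mathrm{pr}_vz). \tag{5}$$

We say that a vertex is *beyond $u$ from $v$* ($u$ adjacent to $v$) if it equals $u$ or is separated from $v$ by $u$. Two observations about projections are used all the time.

**(O1)** *If $v\ne v'$, $v'\in\mathbb T_x$ and $u$ is the first vertex from $v$ towards $v'$, then $\mathrm{pr}_v(x)\in S_u$.* If $v\in\mathbb T_x$, then $u\in\mathbb T_x$ and $\mathrm{pr}_v(x)=x\in S_u$. Otherwise the path from $v$ to $\mathbb T_x$ is an initial part of the path to $v'$, and $\mathrm{pr}_v(x)=m_u$.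

**(O2)** *Let $v\ne v'$, $u$ the first vertex from $v$ towards $v'$, $u'$ the first from $v'$ towards $v$. If $\mathrm{pr}_v(x)\notin S_u$, then no vertex beyond $u$ from $v$ lies in $\mathbb T_x$, and $\mathrm{pr}_{v'}(x)=m_{u'}$.* If $v\in\mathbb T_x$, then $x\notin S_u$, so $u\notin\mathbb T_x$ and $\mathbb T_x$ lies in the component of $v$ in $\mathbb T\setminus\{u\}$. If $v\notin\mathbb T_x$, then the first step from $v$ to $\mathbb T_x$ is some $\hat u\ne u$, as $m_{\hat u}=\mathrm{pr}_v(x)\notin S_u\ni m_u$; so $\mathbb T_x$ lies beyond $\hat u$. In both cases $\mathbb T_x$ is in the component of $v$ in $\mathbb T\setminus\{u\}$. As $v'$ is beyond $u$, the path from $v'$ to $\mathbb T_x$ runs through $u$ and $v$, so it starts with $u'$ and $\mathrm{pr}_{v'}(x)=m_{u'}$.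

**What (5) does to the norm.** Take the tripod system, $D=\|v\|$, $L=1$, $S=\{m,s\}$ with $m,s,x$ the three edges at $w_0$. They lie in distinct $F$-orbits, so $\mathbb T_x=\{v_0\}$ and $\mathbb T_{cx}=\{c\Gamma\}$. The vertices $v_0$ and $c\Gamma$ are both neighbors of $u_0=C$. At any other $v$ the first steps towards $v_0$ and $c\Gamma$ agree, so $\mathrm{pr}_v(x)=\mathrm{pr}_v(cx)$ and $N_v=0$. At $v_0$, $cx$ projects to $m$; at $c\Gamma$, $x$ projects to $m$. Hence
$$\omega'(x,s,cx)=\omega(x,s,m)+c\,\omega(m,s,x),$$
a sum of vectors of norm $D$ in the orthogonal spaces $H_{v_0}$ and $H_{c\Gamma}$: it has norm $\sqrt2\,D$. We shall glue infinitely often, and a factor $\sqrt2$ each time ruins boundedness. The terms that do damage have the form $\omega_v(m_u,s,\cdot)$; if *these* are at most $D/2$, there is no growth. This is condition (G2) below, and midpoints will supply it.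

**Lemma 5.1 (Gluing).** Let $\|\omega\|\le D$, let $L\le\Gamma$ fix $S\subset P$ pointwise, $m\in S$, and assume:

(G1) if $\gamma\in\Gamma$ and $S\cap\gamma S\ne\emptyset$, then $S\cup\gamma S$ is flat (in particular $S$ is flat);

(G2) $\|\omega(m,s,x)\|\le D/2$ for all $s\in S$, $x\in P$;

(G3) if $\gamma m\in S$, then $\gamma m=m$.

Then (5) defines an extension $(\Gamma',P',H',\omega')$ with $\|\omega'\|\le D$, and $c$ fixes $S$ pointwise.

*Proof.* **Step 1: the hypotheses at every vertex.** Translating: if $u,\hat u$ are adjacent to $v$ and $S_u\cap S_{\hat u}\ne\emptyset$, then $S_u\cup S_{\hat u}$ is flat in $P_v$ (G1); $\|\omega_v(m_u,s,x)\|\le D/2$ for $s\in S_u$, $x\in P_v$ (G2); if $m_{\hat u}\in S_u$, then $m_{\hat u}=m_u$ (G3).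

**Step 2: two nonzero terms are small.** Fix $(x_1,x_2,x_3)$ and let $N_v\ne0\ne N_{v'}$, $v\ne v'$, with $u,u'$ as in (O2). If two of the points had $\mathrm{pr}_v\notin S_u$, both would project to $m_{u'}$ in $P_{v'}$, and $N_{v'}=0$. Not all three have $\mathrm{pr}_v\in S_u$, since $S_u$ is flat. So exactly one index, the *outer index at $v$ with respect to $v'$*, has $\mathrm{pr}_v\notin S_u$, and its projection to $P_{v'}$ is $m_{u'}$. Symmetrically there is exactly one outer index at $v'$, and its projection to $P_v$ is $m_u$. The two outer indices differ, because $m_{u'}\in S_{u'}$. Let $y$ be the point with the third, *middle*, index. Then $\mathrm{pr}_v(y)\in S_u\setminus\{m_u\}$, because $N_v\ne0$. If $v\notin\mathbb T_y$, then $\mathrm{pr}_v(y)=m_{\hat u}\in S_u$ for some $\hat u$ adjacent to $v$, whence $m_{\hat u}=m_u$ by (G3), a contradiction. So $v\in\mathbb T_y$ and $y\in S_u$; likewise $v'\in\mathbb T_y$ and $y\in S_{u'}$. Thus $N_v=\pm\omega_v(m_u,y,\cdot)$ has norm $\le D/2$ by (G2), and similarly $N_{v'}$.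

**Step 3: there are never three nonzero terms.** Suppose $N_{v_1},N_{v_2},N_{v_3}\ne0$ with distinct $v_i$. Let $u_{ij}$ be the first vertex from $v_i$ towards $v_j$, $o_i^{(j)}$ the outer index at $v_i$ with respect to $v_j$, and $y_{ij}=y_{ji}$ the middle index of the pair. If $u_{ij}=u_{ik}$, then $o_i^{(j)}=o_i^{(k)}$ (the index projecting outside $S_{u_{ij}}$ in $P_{v_i}$) and $o_j^{(i)}=o_k^{(i)}$ (the index projecting to $m_{u_{ij}}$ in $P_{v_i}$, unique as $N_{v_i}\ne0$); so also $y_{ij}=y_{ik}$.

- If no $v_i$ lies between the other two, then $u_{ij}=u_{ik}$ for all $i$, so $o_i:=o_i^{(\cdot)}$ is well defined. The case $i=1$ gives $o_2=o_3$. But the outer indices of the pair $(v_2,v_3)$ differ, a contradiction.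
- If, say, $v_2$ lies between $v_1$ and $v_3$, then $u_{12}=u_{13}$ and $u_{31}=u_{32}$. So all middle indices equal one $y$, and we may write $o_1^{(2)}=o_1^{(3)}=:z$ and $o_3^{(2)}=o_3^{(1)}=:x$ with $x\ne z$. The pairs $(1,2)$ and $(2,3)$ give $\mathrm{pr}_{v_2}(z)=m_{u_{21}}$, $\mathrm{pr}_{v_2}(x)=m_{u_{23}}$ and $y\in S_{u_{21}}\cap S_{u_{23}}$. By (G1), $S_{u_{21}}\cup S_{u_{23}}$ is flat in $P_{v_2}$, so $N_{v_2}=0$, a contradiction.

**Step 4: conclusion.** By Steps 2 and 3 the sum (5) has at most two nonzero terms; if there are two, each is at most $D/2$. So $\|\omega'\|\le D$. Each $\mathrm{pr}_v^*\omega_v$ is a cocycle, and on any four points only finitely many $v$ matter, so $\omega'$ is a cocycle; it is equivariant since the projections are. For $x,y,z\in P$ and $v\ne v_0$ with first vertex $u$ towards $v_0$, all three projections lie in the flat set $S_u$ by (O1), so $N_v=0$; hence $\omega'|_{P^3}=\omega$. $\square$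

## 6. Orbits, stabilizers and flat sets after a gluing

To glue again we must control the new system. Everything below refers to the situation of Lemma 5.1.

**Lemma 6.1.**

(i) *Types.* $\Gamma'\backslash P'=\Gamma\backslash P$. The element of $\Gamma\backslash P$ attached to a point is called its type.

(ii) *Stabilizers ($L=1$).* If $y\in P\setminus\Gamma S$, then $\Gamma'_y=\Gamma_y$. If $y\in S$ and $\Gamma y\cap S=\{y\}$, then $\Gamma'_y=\langle\Gamma_y,c\rangle$.

(iii) *Flat sets ($L=1$).* Let $M\le\Gamma$ and let $\Sigma\subset P$ be flat and $M$-invariant with $S\subset\Sigma$. Then $\langle M,c\rangle\Sigma$ is flat in $P'$.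

(iv) *Single points.* If $S=\{m\}$, (G1)–(G3) hold automatically, and $\omega'(a,b,x)=\omega(a,b,\mathrm{pr}_{v_0}x)$ for $a,b\in P$, $x\in P'$.

(v) *Persistence.* Let $a,s\in P$, $a\notin\Gamma S$, $\sup_{x\in P}\|\omega(a,s,x)\|\le D/2$, and $\omega(a,s,\gamma m)=0$ whenever $\gamma\in\Gamma$, $s\in\gamma S$. Then $\sup_{x\in P'}\|\omega'(a,s,x)\|\le D/2$.

*Proof.* (i) The maps $P_v\ni[g,x]\mapsto\Gamma x$ and $S_u\ni[g,s]\mapsto\Gamma s$ are compatible, so they define a $\Gamma'$-invariant map $P'\to\Gamma\backslash P$. Every $\Gamma'$-orbit meets $P$, and two points of $P$ with the same image are in one $\Gamma$-orbit.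

(ii) If $y\in P\setminus\Gamma S$, then $\mathbb T_y=\{v_0\}$, so $\Gamma'_y$ fixes $v_0$ and lies in $\Gamma$. Let $y\in S$ with $\Gamma y\cap S=\{y\}$ and $\gamma\in\Gamma'_y$. If $\gamma v_0=v_0$, then $\gamma\in\Gamma_y$. Otherwise $v_0,\gamma v_0\in\mathbb T_y$, so the path between them lies in $\mathbb T_y$; it starts $v_0,\ \delta C,\ \delta c^k\Gamma$ with $\delta\in\Gamma$, and $y\in\delta S$. So $\delta^{-1}y\in\Gamma y\cap S=\{y\}$, i.e. $\delta\in\Gamma_y$. Then $(\delta c^k)^{-1}\gamma\in\Gamma'_y$ moves $v_0$ by $2$ less; induct.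

(iii) $N=\langle M,c\rangle=M*C$ and $N\cap\Gamma=M$. Let $\mathbb T_N$ be the subgraph formed by the edges $g\in N$. It is connected because $N$ is generated by $M$ and $C$, so it is a subtree. Its edges at $h\Gamma$, $h\in N$, are the $h\mu$ with $\mu\in N\cap\Gamma=M$. Let $x=g\sigma$ with $g\in N$, $\sigma\in\Sigma$; then $g\Gamma\in\mathbb T_x$. Let $v=h\Gamma$ with $h\in N$. If $g\Gamma=v$, then $g\in hM$ and $\mathrm{pr}_v(x)=x\in hM\Sigma=h\Sigma$. Otherwise the first vertex from $v$ to $g\Gamma$ is $u=h\mu C$ with $\mu\in M$, and (O1) gives $\mathrm{pr}_v(x)\in S_u=h\mu S\subset h\Sigma$. If $v\notin\mathbb T_N$ and $u$ is the first vertex from $v$ towards $\mathbb T_N$, then $\mathrm{pr}_v(N\Sigma)\subset S_u$ by (O1). In all cases $\mathrm{pr}_v(N\Sigma)$ lies in a flat subset of $P_v$, so all terms of (5) vanish on $N\Sigma$.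

(iv) The conditions are immediate: $S\cap\gamma S\neq\emptyset$ means $\gamma m=m$, and $\omega(m,m,x)=0$. For $v\ne v_0$ both $a$ and $b$ project to the single point of some $S_u$ by (O1), so only $N_{v_0}$ remains.

(v) We have $\mathbb T_a=\{v_0\}$. For $v\ne v_0$ with first vertex $u$ towards $v_0$: $\mathrm{pr}_v(a)=m_u$, and $\mathrm{pr}_v(s)\in S_u$ by (O1); so $\|N_v\|\le D/2$ by (G2). Also $\|N_{v_0}\|=\|\omega(a,s,\mathrm{pr}_{v_0}x)\|\le D/2$. So it suffices to exclude two nonzero terms $N_v,N_{v'}$; let $u,u'$ be as in (O2). By Step 2 above the middle point lies in $P_v\cap P_{v'}$, so it is not $a$; exchanging $v,v'$ if necessary, $a$ is outer at $v$. By (O2), $v_0$ is not beyond $u$ from $v$. So the path from $v'$ to $v_0$ passes through $u$ and $v$, and $v_0$ is beyond $u'$ from $v'$. By (O2) at $v'$, $v_0\notin\mathbb T_w$ for the outer point $w$ at $v'$. Since $v_0\in\mathbb T_s$, the outer index at $v'$ is that of $x$, and $s$ is the middle point: $s\in S_u\cap S_{u'}$, $\mathrm{pr}_v(x)=m_u$ and $N_v=\pm\omega_v(m_u,s,\mathrm{pr}_va)$.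 If $v=v_0$, this is $\pm\omega(m_u,s,a)$ with $m_u=\gamma m$, $s\in\gamma S$ for some $\gamma\in\Gamma$, hence $0$ by hypothesis. If $v\ne v_0$ and $u_0$ is the first vertex from $v$ to $v_0$, then $\mathrm{pr}_va=m_{u_0}$, and $v,v_0\in\mathbb T_s$ gives $s\in S_{u_0}$; so $N_v=0$ by (G1) for $S_u\cup S_{u_0}$. Both cases contradict $N_v\ne0$. $\square$

## 7. Good triples can be killed for all cocycles at once

**Definition.** Given $\|\omega\|\le D$, a set $T$ of three distinct points of $P$ is **good** (with respect to $D$) if it is flat and there is $m_T\in T$ with $\|\omega(m_T,t,x)\|\le D/2$ for all $t\in T$, $x\in P$.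

In the tripod system with $D=\|v\|$, the three edges at a vertex outside $Fw_0$ form a good triple: no vertex of $Fw_0$ separates two of them, so $\omega_0(m,t,x)=0$ for all $x$. Three consecutive edges $e_1,e_2,e_3$ on a line, with $e_1,e_2$ meeting in $w_0$, form a flat triple that is not good: whichever $m_T$ we take, one of the pairs $\{m_T,t\}$ is $\{e_1,e_2\}$ or $\{e_1,e_3\}$, and taking for $x$ the third edge at $w_0$ gives norm $D$.

For a good triple $T$, we would like to glue along $S=T$, so that (4) yields $\theta(T)=0$ for all $\theta$. But (G1) for $S=T$ demands that $T\cup\gamma T$ be flat for every $\gamma$ fixing a point of $T$, and we do not control these stabilizers. Instead we glue along *shadows* $q^{e,T}$ of the points $q\in T$, new points with $\kappa=\delta_q$ and a small, known stabilizer. This yields $\theta(T)=0$ only up to error terms $h(q,r)$ attached to the edges; the point is that these depend on the edge alone, not on $T$, so that they cancel when good triples are summed to a cycle.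

**Proposition 7.1.** Let $\|\omega\|\le D$. Let $Q\subset P$ be finite, $\mathcal T$ a finite set of good triples in $Q$, $E$ a finite set of $2$-subsets of $Q$ containing all those contained in members of $\mathcal T$, $E_b\subset E$, and for $e\in E_b$ let $g_e\in\Gamma$ have infinite order and fix both points of $e$. There is an extension with $\|\omega'\|\le D$ such that:

(1) for each $\{q,r\}\in E$ there are $q',r'\in P'$ such that any two consecutive points of $q,q',r',r$ have a common infinite-order stabilizing element, and $\omega'(q,q',r')=\omega'(q,r',r)=0$;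

(2) for every unitary representation $V$ of $\Gamma'$ with (NI), and every equivariant cocycle $\theta:P'^3\to V$, there is an alternating $h(q,r)\in V$ $(\{q,r\}\in E)$ with $\theta(q_1,q_2,q_3)+h(q_1,q_2)+h(q_2,q_3)+h(q_3,q_1)=0$ for $\{q_1,q_2,q_3\}\in\mathcal T$, and $h(q,r)=0$ for $\{q,r\}\in E_b$.

*Proof.* **Step 1: an infinite-order element fixing each $q$.** For each $q\in Q$ successively, glue with $L=1$, $S=\{q\}$ (Lemma 6.1(iv)) and call the new element $z_q$. We get $(\Gamma_1,P_1,\omega_1)$. By Lemma 6.1(iv), for $a,b\in P$ we have $\sup_{x\in P_1}\|\omega_1(a,b,x)\|=\sup_{x\in P}\|\omega(a,b,x)\|$. For $T\in\mathcal T$ let $M_T^1=\langle z_q:q\in T\rangle$. For $e=\{q,r\}\in E$ let $M_e^1=\langle z_q,z_r\rangle$, or $\langle z_q,z_r,g_e\rangle$ if $e\in E_b$. Then *$M_T^1T$ and $M_e^1e$ are flat*: start with $\Sigma=T$, $M=1$ (resp. $\Sigma=e$, $M=1$ or $\langle g_e\rangle$), apply Lemma 6.1(iii) at the gluings at points of $T$ (resp. $e$), replacing $(M,\Sigma)$ by $(\langle M,z_q\rangle,\langle M,z_q\rangle\Sigma)$; other gluings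 preserve flatness.

**Step 2: shadows.** Let $\mathcal T_e=\{T\in\mathcal T:e\subset T\}\sqcup\{*\}$. Add the following new points, all in distinct orbits.

- For $e=\{q,r\}\in E$ and $j\in\mathcal T_e$: $q^{e,j}$ (orbit $\Gamma_1/\langle z_q\rangle$, $\kappa=\delta_q$) and $r^{e,j}$ (orbit $\Gamma_1/\langle z_r\rangle$, $\kappa=\delta_r$).
- If $e\in E_b$, also $q^{e,g}$ (orbit $\Gamma_1/\langle z_q,g_e\rangle$, $\kappa=\delta_q$) and $r^{e,g}$ (orbit $\Gamma_1/\langle z_r,g_e\rangle$, $\kappa=\delta_r$).
- For $e=\{q,r\}\in E$: a free point $n_e$ with $\kappa=\frac12(\delta_q+\delta_r)$.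
- For $T\in\mathcal T$: a free point $n_T$ with $\kappa=\delta_{m_T}$.

We get $(\Gamma_1,P_2,\omega_2=\kappa^*\omega_1)$.

**Step 3: tie together the shadows over an edge.** For $e=\{q,r\}\in E$ successively, glue with $L=1$, $m=n_e$ and $S=S_e=\{q^{e,\cdot},r^{e,\cdot}\}\cup\{n_e\}$ (all second labels, including $g$ if $e\in E_b$). Call the new element $c_e$.

**Step 4: kill the shadow of each triple.** For $T\in\mathcal T$ successively, glue with $L=1$, $m=n_T$ and $S=S_T=\{q^{e,T}:q\in e\subset T\}\cup\{n_T\}$ (six shadows and $n_T$). Call the new element $c_T$.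

We must check (G1)–(G3) each time. By Lemma 6.1(i), the points added in Step 2 have pairwise distinct types throughout. So if $S$ is one of the sets $S_e,S_T$ and $y,y'\in S$ with $y'=\gamma y$, then $y=y'$. This gives (G3), and shows that $\gamma S\cap S\ne\emptyset$ implies that $\gamma$ fixes some $y\in S$.

**Step 5: the conditions in Step 3.** (G1): let $\gamma$, in the current group, fix $y\in S_e$. No point of $S_e$ was in the orbit of an earlier $S_{e'}$, so by Lemma 6.1(ii) the stabilizer of $y$ is as in $P_2$, and $\gamma\in M_e^1$. Now $S_e\cup\gamma S_e\subset P_2$, and $\kappa$ maps it to measures on the flat set $M_e^1e$; so it is flat. (G2): in $P_2$, $\|\omega_2(n_e,q^{e,\cdot},x)\|=\frac12\|\omega_1(r,q,\kappa x)\|\le D/2$, similarly for $r^{e,\cdot}$, and $\omega_2(n_e,n_e,x)=0$. This persists under earlier gluings by Lemma 6.1(v), with $a=n_e$; its last hypothesis is void, as $s$ is in the orbit of no earlier $S_{e'}$.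

**Step 6: the conditions in Step 4.** Let $X_T\subset P_2$ consist of $n_T$ and all $q^{e,\cdot},r^{e,\cdot},n_e$ with $e=\{q,r\}\subset T$. The set $M_T^1X_T$ is flat in $P_2$, since $\kappa$ maps it to measures on $M_T^1T$. Applying Lemma 6.1(iii) at the gluings of the three $e\subset T$ (where $S_e\subset X_T$), we get that $M_TX_T$ is flat, where $M_T=\langle M_T^1,c_e:e\subset T\rangle$; other gluings do not affect this.

(G1): let $\gamma$ fix $y\in S_T$. If $y=n_T$, then $\gamma=1$ by Lemma 6.1(ii), since $n_T$ is in the orbit of no previously glued set. If $y=q^{e,T}$, the only previously glued set whose orbit contains $y$ is $S_e$, and Lemma 6.1(ii) gives $\gamma\in\langle z_q,c_e\rangle\le M_T$. So $S_T\cup\gamma S_T\subset M_TX_T$ is flat.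

(G2): for $s=q^{e,T}$, in $P_2$ we have $\|\omega_2(n_T,s,x)\|=\|\omega_1(m_T,q,\kappa x)\|\le D/2$ by goodness and Step 1. This persists by Lemma 6.1(v) with $a=n_T$, which is in the orbit of no previously glued set. For the gluings along $S_{e'}$, $e'\ne e$, and $S_{T'}$, $T'\ne T$, neither is $s$, so the last hypothesis of (v) is void. For the gluing along $S_e$: if $s\in\gamma S_e$, then by types $\gamma$ lies in the stabilizer of $s$, which at that moment is $\langle z_q\rangle$. So $n_T,s,\gamma n_e$ lie in the flat set $M_T^1X_T$, and $\omega(n_T,s,\gamma n_e)=0$. (For $s=n_T$ there is nothing to check.)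

**Step 7: proof of (1).** Take $q'=q^{e,*}$, $r'=r^{e,*}$. Consecutive points of $q,q',r',r$ are fixed by $z_q,c_e,z_r$ respectively, and $\omega_2(q,q',r')=\omega_1(q,q,r)=0$, $\omega_2(q,r',r)=\omega_1(q,r,r)=0$.

**Step 8: proof of (2).** By hypothesis (4) applies to $\theta$. For a label $j$ put
$$h_j(q,r)=\hat\theta\big([q,q^{e,j}]+[q^{e,j},r^{e,j}]+[r^{e,j},r]+[r,q]\big),$$
which is alternating. For labels $j,k$, $h_j(q,r)-h_k(q,r)$ is $\hat\theta$ of
$$\begin{aligned}&\big([q,q^{e,j}]+[q^{e,j},q^{e,k}]+[q^{e,k},q]\big)+\big([q^{e,j},r^{e,j}]+[r^{e,j},r^{e,k}]+[r^{e,k},q^{e,k}]+[q^{e,k},q^{e,j}]\big)\\&+\big([r^{e,j},r]+[r,r^{e,k}]+[r^{e,k},r^{e,j}]\big),\end{aligned}$$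
three cycles with vertices fixed by $z_q$, $c_e$, $z_r$ respectively. By (4), $h_j=h_k=:h$. If $e\in E_b$, the points $q,q^{e,g},r^{e,g},r$ are all fixed by $g_e$, so $h(q,r)=h_g(q,r)=0$.

Let $T=\{q_1,q_2,q_3\}\in\mathcal T$ and use the label $T$. The edges $[q_i,q_{i+1}]$ of $\partial(q_1,q_2,q_3)$ cancel against the last terms of the $h$'s, so $\theta(q_1,q_2,q_3)+h(q_1,q_2)+h(q_2,q_3)+h(q_3,q_1)$ is $\hat\theta$ of the closed path through
$$q_1,\ q_1^{12,T},\ q_2^{12,T},\ q_2,\ q_2^{23,T},\ q_3^{23,T},\ q_3,\ q_3^{31,T},\ q_1^{31,T}.$$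
This is the sum of the closed hexagon $q_1^{12,T},q_2^{12,T},q_2^{23,T},q_3^{23,T},q_3^{31,T},q_1^{31,T}$ in $S_T$ (fixed by $c_T$) and three triangles, each formed by $q_i$ and its two shadows with label $T$ (fixed by $z_{q_i}$). So it is $0$. $\square$

## 8. Forcing a linear relation

Now let $\hat\omega(\zeta)=0$ with $\zeta=\partial\sum_l\sigma_l$. The triangles $\sigma_l$ are not flat; only the sum of their values vanishes. To use Proposition 7.1 we must rewrite $\zeta$ as a sum of boundaries of good triples. The idea is to cut each $\sigma_l$ into $4^k$ triangles of *equal* value $4^{-k}\omega(\sigma_l)$, and to collect one small triangle from each $\sigma_l$. Each such collection has total value $0$, and since its members are small, it can be slid through flat triples to a common point $o$ at the cost of a correction $d\xi$ with $\|\xi\|=O(2^{-k})$. At the common point the sum telescopes. Midpoints then turn flat triples into good ones.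

**Proposition 8.1.** Let $\|\omega\|\le D$, $\varepsilon>0$, $\zeta\in Z_1(\mathcal A)$ with $\hat\omega(\zeta)=0$. There is an extension with $\|\omega'\|\le D+\varepsilon$ such that $\hat\theta(\zeta)=0$ for every $V,\theta$ as in Proposition 7.1(2).

*Proof.* If $\zeta=0$ there is nothing to do, and we may take $D>0$ (if $D=0$, replace $D$ and $\varepsilon$ by $\varepsilon/2$). Coning, write $\zeta=\partial\sum_{l=1}^M\sigma_l$, $M\ge1$, with $\sigma_l=(x_l,y_l,z_l)$ triples of distinct points (repetitions allowed, signs absorbed in the orientation); then $\sum_l\omega(\sigma_l)=\hat\omega(\zeta)=0$. For $2$-chains write $b\equiv b'$ if $\partial b=\partial b'$. For four points,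
$$(p,q,r)\equiv(p',q,r)-(p',p,r)+(p',p,q). \tag{6}$$
In words: $p$ may be replaced by $p'$ in $(p,q,r)$ up to adding $\pm$ the triples $(p,p',q)$ and $(p,p',r)$.

**Step 1: cutting into small triangles of equal value.** Fix $k\ge1$ and put $\delta=2^{-k}$. For every edge $\{p,q\}$ of some $\sigma_l$ add free points subdividing it, with $\kappa=\delta((2^k-i)\delta_p+i\delta_q)$, $0<i<2^k$ (one family per unordered pair), and for every $l$ interior grid points with $\kappa=\delta(i\delta_{x_l}+i'\delta_{y_l}+i''\delta_{z_l})$, $i+i'+i''=2^k$, $i,i',i''>0$. Let $\sigma_{l,j}=(r,s,t)$, $1\le j\le4^k$ (indices of $r,s,t$ suppressed) be the small triangles of the standard subdivision of $\sigma_l$, oriented like $\sigma_l$. After a cyclic rotation of $(r,s,t)$ we have $\kappa s=\kappa r+\mu$, $\kappa t=\kappa r+\mu'$ with $(\mu,\mu')=\pm\delta(\delta_{y_l}-\delta_{x_l},\delta_{z_l}-\delta_{x_l})$, the sign being $+$ for upright and $-$ for inverted triangles (point reflection of the plane preserves orientation). By trilinearity, antisymmetry and (2),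
$$\omega(\kappa r,\kappa s,\kappa t)=\omega(\kappa r,\mu,\mu')=\delta^2\big[\omega(\kappa r,x_l,y_l)+\omega(\kappa r,y_l,z_l)+\omega(\kappa r,z_l,x_l)\big]=4^{-k}\omega(\sigma_l)=:w_l .$$

**Step 2: the chain identity of the subdivision.** The small triangles are coherently oriented, so interior edges cancel in $\partial\sum_j\sigma_{l,j}$, which is therefore the sum of the three subdivided edge paths of $\sigma_l$. Let $\mathfrak s(p,q)$ be the path from $p$ to $q$ along the subdivided edge. For a dyadic subinterval with endpoints $p',q'$ and midpoint $\mathrm{mid}$ (a grid point with $\kappa(\mathrm{mid})=\frac12(\kappa p'+\kappa q')$) we have $[p',q']=[p',\mathrm{mid}]+[\mathrm{mid},q']-\partial(p',\mathrm{mid},q')$. Iterating $k$ times, $[p,q]=\mathfrak s(p,q)-\partial\sum(p',\mathrm{mid},q')$ over the dyadic subintervals of length $2^{-i}$, $0\le i<k$. Hence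
$$\sigma_l\equiv\sum_j\sigma_{l,j}-\sum(p',\mathrm{mid},q'), \tag{7}$$
the last sum being over *collinear triples* on the three edges of $\sigma_l$.

**Step 3: auxiliary points at a common place, and a small correction.** Fix $o\in P$ and write $\phi(x,y)=\omega(o,\kappa x,\kappa y)$. By (2),
$$\omega(\kappa x,\kappa y,\kappa z)=\phi(x,y)+\phi(y,z)+\phi(z,x),\qquad\phi(x,y)=0\text{ if }\kappa x=\delta_o\text{ or }\kappa y=\delta_o .$$
If $r,s$ are vertices of a small triangle of $\sigma_l$, then $\kappa s-\kappa r=\pm\delta(\delta_p-\delta_{p'})$ with $p,p'$ vertices of $\sigma_l$, so $\|\phi(r,s)\|=\delta\|\omega(o,\kappa r,p)-\omega(o,\kappa r,p')\|\le2^{1-k}D$.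

For every $j\le4^k$ (index $j$ suppressed from now on) add free points: for each $l$, points $\bar r_l,\bar s_l,\bar t_l$ with $\kappa$-values $\kappa r,\kappa s,\kappa t$, where $\sigma_{l,j}=(r,s,t)$; and points $n,o_0,\dots,o_M$ with $\kappa=\delta_o$. Let $W_l=\sum_{i\le l}w_i$; thus $W_0=W_M=0$. Let $\xi$ be the function with
$$\begin{aligned}&\xi(n,\bar s_l)=\phi(r,s),\qquad\xi(n,\bar t_l)=\phi(r,t),\qquad\xi(o_{l-1},\bar s_l)=\phi(r,s),\\ &\xi(o_{l-1},\bar t_l)=\phi(r,s)+\phi(s,t),\qquad\xi(o_l,\bar t_l)=\phi(r,t),\qquad\xi(o_l,o_{l'})=W_{l'}-W_l,\end{aligned}$$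
for each $j$, extended alternatingly and equivariantly, and $0$ on all other pairs. This is well defined: the points involved are base points of distinct free orbits, so distinct unordered pairs of them lie in distinct orbits and have trivial setwise stabilizer. We have $\|\xi\|\le\max(2^{2-k}D,\,M4^{-k}D)$ and $\|d\xi\|\le3\|\xi\|$. The number $M$ does not depend on $k$, so for $k$ large $\omega^+=\kappa^*\omega+d\xi$ has $\|\omega^+\|\le D^+:=D+\varepsilon$. Note that $\xi$ vanishes on all pairs containing a point of $P$ or a grid point, and its values are dyadic combinations of values of $\omega$, up to translation. Let $P^+$ be the set of all points so far.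

**Step 4: the flat triples.** For each $j,l$, $\omega^+$ vanishes on the following triples of distinct points, where $\sigma_{l,j}=(r,s,t)$.

(A) $(r,\bar r_l,s)$, $(r,\bar r_l,t)$, $(s,\bar s_l,\bar r_l)$, $(s,\bar s_l,t)$, $(t,\bar t_l,\bar r_l)$, $(t,\bar t_l,\bar s_l)$: two $\kappa$-values coincide, and $\xi=0$ on all pairs involved.

(B) $(\bar r_l,n,\bar s_l)$: $-\phi(r,s)+\phi(r,s)=0$; $(\bar r_l,n,\bar t_l)$: $-\phi(r,t)+\phi(r,t)=0$. The first term is $\kappa^*\omega$, the second is $\xi(n,\cdot)$.

(C) $(\bar s_l,o_{l-1},n)$: $\kappa^*\omega=0$ and $d\xi=-\phi(r,s)+0+\phi(r,s)=0$; $(\bar s_l,o_{l-1},\bar t_l)$: $\kappa^*\omega=-\phi(s,t)$ and $d\xi=-\phi(r,s)+(\phi(r,s)+\phi(s,t))+0$, with sum $0$.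

(D) $(\bar t_l,o_l,n)$: $\kappa^*\omega=0$ and $d\xi=-\phi(r,t)+0+\phi(r,t)=0$; $(\bar t_l,o_l,o_{l-1})$: $\kappa^*\omega=0$ and $d\xi=-\phi(r,t)+(W_{l-1}-W_l)+\phi(r,s)+\phi(s,t)=\omega(\kappa r,\kappa s,\kappa t)-w_l=0$.

(E) $(o_0,o_{l-1},o_l)$ for $l\ge2$: $\kappa^*\omega=0$ and $d\xi=(W_{l-1}-W_0)+(W_l-W_{l-1})+(W_0-W_l)=0$; and $(n,o_0,o_M)$: $d\xi=W_M-W_0=0$.

The equal values of Step 1 are used in (D), and the relation $\sum_l\omega(\sigma_l)=0$ in the last item of (E).

**Step 5: sliding and telescoping.** We work modulo $\equiv$ and modulo adding $\pm$ flat triples of Step 4, and use (6). By (A), replace $r$ by $\bar r_l$, then $s$ by $\bar s_l$, then $t$ by $\bar t_l$: $\sigma_{l,j}\equiv(\bar r_l,s,t)\equiv(\bar r_l,\bar s_l,t)\equiv(\bar r_l,\bar s_l,\bar t_l)$. By (B), replace $\bar r_l$ by $n$: $\equiv(n,\bar s_l,\bar t_l)$. By (C), replace $\bar s_l$ by $o_{l-1}$: $\equiv(n,o_{l-1},\bar t_l)$. By (D), replace $\bar t_l$ by $o_l$: $\equiv(n,o_{l-1},o_l)$. By the relation of the four points $n,o_0,o_{l-1},o_l$ and (E), $\equiv(n,o_0,o_l)-(n,o_0,o_{l-1})$;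 for $l=1$ this is trivially true, $(n,o_0,o_0)$ being $0$. Summing over $l$ gives $(n,o_0,o_M)$, flat by (E). Summing over $j$ and using (7),
$$\sum_l\sigma_l\equiv\sum\pm(\text{collinear triples})+\sum\pm(\text{flat triples (A)–(E)}).$$

**Step 6: from flat to good.** For each flat triple $(u,v,w)$ in (A)–(E) add three free midpoints $m_{uv},m_{vw},m_{uw}$ with measures $\frac12(\delta_u+\delta_v)$ etc. on $P^+$, pulling back $\omega^+$. The norm is still $\le D^+$, and we keep the notation $\omega^+$, extended multilinearly.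

*Collinear triples $(p',\mathrm{mid},q')$ are good for $D^+$.* Since $\xi$ vanishes on pairs containing $p'$, $q'$ or $\mathrm{mid}$, we have $\omega^+(\mathrm{mid},p',x)=\frac12\omega^+(q',p',x)$, similarly with $p',q'$ exchanged, and the triple is flat. Take $\mathrm{mid}$ as distinguished point.

*A flat triple $(u,v,w)$ decomposes into seven good ones:*
$$\begin{aligned}(u,v,w)\equiv{}&(u,m_{uv},m_{uw})+(m_{uv},v,m_{vw})+(m_{uw},m_{vw},w)+(m_{uv},m_{vw},m_{uw})\\&-(u,m_{uv},v)-(v,m_{vw},w)-(w,m_{uw},u).\end{aligned}$$
The boundary of the sum of the first four is the closed path $u,m_{uv},v,m_{vw},w,m_{uw},u$, and subtracting the boundaries of the last three turns it into $\partial(u,v,w)$. All seven are flat, being made of averages over the flat set $\{u,v,w\}$. For the last three use the midpoint: $\omega^+(m_{uv},u,x)=\frac12\omega^+(v,u,x)$ and so on. For the first three use $u,v,w$ respectively: e.g. $\omega^+(u,m_{uv},x)=\frac12\omega^+(u,v,x)$. For $(m_{uv},m_{vw},m_{uw})$ use $m_{uv}$: flatness and (2) give $\omega^+(u,v,x)+\omega^+(v,w,x)=\omega^+(u,w,x)$,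 hence
$$\omega^+(m_{uv},m_{vw},x)=\tfrac14[\omega^+(u,v,x)+\omega^+(u,w,x)+\omega^+(v,w,x)]=\tfrac12\omega^+(u,w,x),$$
$$\omega^+(m_{uv},m_{uw},x)=\tfrac14[\omega^+(u,w,x)-\omega^+(u,v,x)+\omega^+(v,w,x)]=\tfrac12\omega^+(v,w,x).$$
All these have norm at most $D^+/2$.

**Step 7: the errors cancel.** We now have $\zeta=\sum_i\pm\partial T_i$ with good triples $T_i$. Apply Proposition 7.1 with bound $D^+$, $\mathcal T=\{T_i\}$, $Q$ the set of their vertices, $E$ all their edges, and $E_b$ the edges in the support of $\zeta$; these occur in some $\partial T_i$ and are adjacent pairs, so the $g_e$ exist. With $h$ as in 7.1(2), extended linearly to chains on $E$,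
$$\hat\theta(\zeta)=\sum\pm\theta(T_i)=-h\Big(\sum\pm\partial T_i\Big)=-h(\zeta)=0. \qquad\square$$

## 9. The limit group: proof of Theorem B

**Step 1: the iteration.** We arrange that all the forcing has happened. Start from $\mathfrak S_0=(F,P_0,H_0,\omega_0)$ of Section 3, and construct extensions $\mathfrak S_0\subset\mathfrak S_1\subset\cdots$, $\mathfrak S_n=(\Gamma_n,P_n,H_n,\omega_n)$, performing by bookkeeping each of the following countably many tasks (for all $n$) at some stage $\ge n$; the $i$-th step ($i\ge1$) increases the norm bound by at most $2^{-i}$.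

- *Task 1.* For $x\in P_n$ and finitely generated $L\le(\Gamma_n)_x$: glue with $S=\{x\}$ and this $L$ (allowed by Lemma 6.1(iv)). The new $c$ has infinite order and commutes with $L$.
- *Task 2.* For $x\ne y$ in $P_n$: apply Proposition 7.1 with $Q=\{x,y\}$, $E=\{\{x,y\}\}$, $\mathcal T=E_b=\emptyset$.
- *Task 3.* For $\zeta\in Z_1(\mathcal A_n)$ (adjacency in $P_n$ under $\Gamma_n$) with $\hat\omega_n(\zeta)=0$: apply Proposition 8.1.

Let $\Gamma=\bigcup\Gamma_n$, $P=\bigcup P_n$, $H=\overline{\bigcup H_n}=\mathrm{Ind}_F^\Gamma H_0$, and let $\omega:P^3\to H$ be the union of the $\omega_n$; $\|\omega\|\le\|v\|+1$. All values of $\omega$ lie in $\mathbf Z[\frac12][\Gamma]v$.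

**Step 2: $H$ is mixing.** For $\xi_1=g_1\xi_0\in g_1H_0$ and $\xi_2=g_2\eta_0\in g_2H_0$ the coefficient $\langle\gamma\xi_1,\xi_2\rangle$ vanishes unless $\gamma\in g_2Fg_1^{-1}$, where it equals $\langle\pi_0(g_2^{-1}\gamma g_1)\xi_0,\eta_0\rangle$; so it vanishes at infinity. Such vectors span a dense subspace.

**Step 3: null paths.** By Task 2 any $x\ne y$ in $P$ are joined by a path $x,x',y',y$ whose consecutive points are adjacent (or equal), with
$$\hat\omega\big([x,x']+[x',y']+[y',y]+[y,x]\big)=\omega(x,x',y')+\omega(x,y',y)=0 .$$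
Call it a **null path**: replacing an edge $[x,y]$ in a cycle by it does not change $\hat\omega$. Let $x,y,z$ be the edges at $w_0$ in positive order. Replacing the three edges of $\partial(x,y,z)$ by null paths gives $\Lambda_0\in Z_1(\mathcal A)$ with $\hat\omega(\Lambda_0)=\omega_0(x,y,z)=v$.

**Step 4: proof of (a).** Suppose the class of $\omega$, pulled back to $\Gamma^3$ by an orbit map, were zero in $\mathrm H^2_{\mathrm b}(\Gamma,H)$. Then $\omega=d\eta$ with $\eta$ bounded, alternating, equivariant (Lemma 4.1). By (4), $\eta$ vanishes on adjacent pairs, so $v=\hat\omega(\Lambda_0)=\eta(\Lambda_0)=0$, a contradiction.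

**Step 5: relations are inherited.** Let $V$ be any mixing representation of $\Gamma$ and $\tau$ a bounded equivariant $V$-valued cocycle on $\Gamma^3$. Every finitely generated subgroup of $\Gamma_x$, $x\in P$, lies in $(\Gamma_n)_x$ for some $n$ with $x\in P_n$, so by Task 1 it commutes with an infinite-order element of $\Gamma$. By Lemma 4.3 the hypothesis of Lemma 4.2 holds with $C=4\|\tau\|$. Let $\theta:P^3\to V$ be the cocycle from Lemma 4.2. Restrictions of $V$ to the $\Gamma_n$ have (NI), and every $\zeta\in Z_1(\mathcal A)$ lies in some $Z_1(\mathcal A_n)$. So Task 3 gives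
$$\zeta\in Z_1(\mathcal A),\ \hat\omega(\zeta)=0\ \Longrightarrow\ \hat\theta(\zeta)=0. \tag{8}$$

**Step 6: the values on $Z_1(\mathcal A)$ decide.** We claim:
$$\text{if } \hat\theta=0 \text{ on } Z_1(\mathcal A), \text{ then } \tau \text{ is zero in } \mathrm H^2_{\mathrm b}(\Gamma,V). \tag{9}$$
For $x\ne y$ choose a path $\mathfrak p_{xy}$ of at most three adjacent edges from $x$ to $y$ and put $\varphi(x,y)=\hat\theta(\mathfrak p_{xy}+[y,x])$, $\varphi(x,x)=0$. It does not depend on the path, since two choices differ by $\hat\theta$ of an element of $Z_1(\mathcal A)$; hence $\varphi$ is equivariant and alternating. The cycle has at most four edges, so $\|\varphi\|\le2\|\theta\|$. Moreover $\theta(x,y,z)+\varphi(x,y)+\varphi(y,z)+\varphi(z,x)=\hat\theta(\mathfrak p_{xy}+\mathfrak p_{yz}+\mathfrak p_{zx})=0$. So $\theta=d(-\varphi)$, and Lemma 4.2 applies.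

**Step 7: proof of (b).** Let $V$ be as in (b) and $w=\hat\theta(\Lambda_0)$. If $\xi\in\mathbf Z[F]$ and $\xi v=0$, then $\xi\Lambda_0\in Z_1(\mathcal A)$ and $\hat\omega(\xi\Lambda_0)=\xi v=0$, so $\xi w=\hat\theta(\xi\Lambda_0)=0$ by (8). By hypothesis $w=0$. For any $\zeta\in Z_1(\mathcal A)$ there are $k\ge0$ and $\rho\in\mathbf Z[\Gamma]$ with $2^k\hat\omega(\zeta)=\rho v=\hat\omega(\rho\Lambda_0)$; so $2^k\hat\theta(\zeta)=\hat\theta(\rho\Lambda_0)=\rho w=0$ by (8). Thus $\hat\theta=0$ on $Z_1(\mathcal A)$, and $\tau$ is trivial by (9). $\blacksquare$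

With Section 2, this also completes the proof of Theorem A.

## 10. Integrable coefficients, and all mixing classes of the limit group

**Theorem C.** For every $p\in[2,\infty)$ there is a countable $\Gamma\in\mathcal C$ such that $\mathrm H^2_{\mathrm b}(\Gamma,V)=0$ for every unitary representation $V$ of $\Gamma$ having a dense set of vectors $u$ with $(\gamma\mapsto\langle\gamma u,u\rangle)\in\ell^p(\Gamma)$, and for every mixing $V$ weakly contained in the regular representation.

*Proof.* Let $\mu$ be the uniform measure on $S_F$, acting on representations as $\frac14\sum_{s}s$, and $\rho=\sqrt3/2$; by Lemma 2.1 (and Kesten's theorem for equality) $\rho$ bounds the norm of $\mu$ on $\ell^2(F)$. Choose $N$ rational with $\rho^{2/p}<N/4<1$. Since $\rho\le\rho^{2/p}$, we have $N>2\sqrt3$. Take $\Gamma$ from Theorem B with the $v$ of Lemma 2.2; $\Gamma\in\mathcal C$ by (a). Let $V$ have a dense set of vectors $u$ with $\varphi_u=\langle\cdot\,u,u\rangle\in\ell^p(\Gamma)$.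

**Step 1: $V$ is mixing**, so that Theorem B(b) is applicable. Let $u$ be in the dense set, $\gamma_n\to\infty$, and let $\gamma_nu\to u'$ weakly along a subsequence. For each $m$ in the subsequence $\langle\gamma_nu,\gamma_mu\rangle=\varphi_u(\gamma_m^{-1}\gamma_n)\to0$ as $n\to\infty$, so $\langle u',\gamma_mu\rangle=0$; letting $m\to\infty$, $\|u'\|^2=0$. Hence $\gamma u\to0$ weakly as $\gamma\to\infty$. Pass to limits over the dense set.

**Step 2: a spectral bound.** With $1/p+1/p'=1$ and $u$ in the dense set,
$$\langle\mu^{*2n}u,u\rangle\le\|\mu^{*2n}\|_{p'}\|\varphi_u\|_p,\qquad\|\mu^{*2n}\|_{p'}\le\|\mu^{*2n}\|_1^{1-2/p}\|\mu^{*2n}\|_2^{2/p}\le\rho^{4n/p},$$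
by Hölder's inequality, interpolation ($1/p'=(1-\frac2p)+\frac12\cdot\frac2p$), and $\|\mu^{*2n}\|_2\le\rho^{2n}$. So the spectral measures of the self-adjoint operator $\mu$ on $V$ at a dense set of vectors are supported in $[-\rho^{2/p},\rho^{2/p}]$, whence $\|\mu\|_{V\to V}\le\rho^{2/p}<N/4$. If instead $V$ is mixing and weakly contained in the regular representation, then $\|\mu\|_{V\to V}\le\rho<N/4$, since $\ell^2(\Gamma)$ restricted to $F$ is a multiple of $\ell^2(F)$.

**Step 3: conclusion.** In both cases $\sum_ssw=Nw$ forces $w=0$. With $\xi=n_1-n_2\sum_ss$ as in Section 2, Theorem B(b) applies. $\blacksquare$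

**Theorem D.** Let $\Gamma$ be the group constructed in the proof of Theorem B, with its $\Gamma$-set $P$ and cocycle $\omega$, and let $\mathfrak D=\hat\omega(Z_1(P))$. For every mixing $V$ there is a natural linear isomorphism
$$\mathrm H^2_{\mathrm b}(\Gamma,V)\cong\Big\{\Theta\in\mathrm{Hom}_{\mathbf Z[\Gamma]}(\mathfrak D,V):\ \sup_{t\in P^3}\|\Theta(\omega(t))\|<\infty\Big\}.$$

*Proof.* Replacing edges by null paths, $\mathfrak D=\hat\omega(Z_1(\mathcal A))$. Given a class, take $\tau$ and $\theta$ as in Step 5 of Section 9, with $u_x,f_{xy}$ as in the proof of Lemma 4.2.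

**Step 1: independence of choices.** We show that $\hat\theta|_{Z_1(\mathcal A)}$ depends only on the class. If $u'_x$ is another equivariant bounded choice, write $u'_x-u_x=dv_x$ with $v_x$ uniformly bounded, $\Gamma_x$-fixed and equivariantly chosen (Section 4). If $f'_{xy}$ is any choice for the $u'_x$, then $f'_{xy}-f_{xy}-(v_x-v_y)$ has $d=0$, so it is constant; it defines a bounded, equivariant, alternating $\eta$, and $\theta'=\theta+d\eta$. If $\tau$ is replaced by $\tau+d\rho$, use $u_x+\rho$ and the same $f_{xy}$. By (4), $\eta=0$ on adjacent pairs, so $\hat\theta|_{Z_1(\mathcal A)}$ is unchanged. Adding choices, multiplying them by scalars, and applying bounded intertwiners $V\to V'$ to them give admissible choices; so the dependence on the class is linear, and natural in $V$.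

**Step 2: the map, and injectivity.** By (8), $\hat\theta|_{Z_1(\mathcal A)}=\Theta\circ\hat\omega$ with $\Theta:\mathfrak D\to V$ additive and equivariant. Replacing the edges of $\partial t$ by null paths, $\Theta(\omega(t))$ is $\hat\theta$ of a closed path with at most nine edges, so $\|\Theta(\omega(t))\|\le7\|\theta\|$. The map from classes to $\Theta$'s is linear, and injective by (9).

**Step 3: surjectivity.** Given $\Theta$, the map $\theta_0=\Theta\circ\omega$ is a bounded equivariant cocycle on $P$. Fix $x_0\in P$ and let $\tau(g_0,g_1,g_2)=\theta_0(g_0x_0,g_1x_0,g_2x_0)$. Then $u_x(g,h):=\theta_0(x,gx_0,hx_0)$ satisfies $u_{\gamma x}=\gamma u_x$ and, by (2), $du_x=\tau$; also by (2), one may take $f_{xy}(g)=\theta_0(x,y,gx_0)$, which is alternating and equivariant with $df_{xy}=u_x-u_y$. This gives $\theta=f_{xy}+f_{yz}+f_{zx}=\theta_0$ by (2), and $\hat\theta_0=\Theta\circ\hat\omega$, so the class of $\tau$ maps to $\Theta$. $\blacksquare$
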